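
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Spheres are not bounded in the homotopy category\\ of pointed connected spaces}


\begin{abstract}
A weak colimit in the homotopy category of pointed connected spaces is privileged with respect to the spheres if its homotopy groups are the colimits of the homotopy groups of the diagram. We show that for every ordinal $\beta$ of uncountable cofinality there is a $\beta$-indexed diagram with no such weak colimit. This proves a conjecture from a paper of Arlin and Christensen. More generally, no set of objects that jointly reflects isomorphisms in this category is bounded. The diagrams consist of classifying spaces of groups. The obstruction is a family of twisted degree-two cohomology classes that is compatible along the diagram but does not come from the homotopy colimit.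
\end{abstract}

\section{Introduction}

Let $\mathcal C=\mathbf{Hot}_{*,c}$ be the homotopy category of pointed connected spaces: its objects are pointed connected CW complexes, and its morphism sets $[X,Y]$ are the sets of pointed homotopy classes of pointed maps. We study how well a set of test objects, such as the spheres, controls long directed diagrams in $\mathcal C$. An ordinal is regarded as a totally ordered poset, and a poset as a category.

\begin{definition}\label{def:main}
Let $\mathcal G$ be a set of objects of a category $\mathcal K$, and let $D:I\to\mathcal K$ be a diagram indexed by a poset $I$.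
\begin{enumerate}
\item[(1)] A \emph{weak colimit} of $D$ is a cocone $(i_\alpha:D(\alpha)\to W)_{\alpha\in I}$ through which every cocone $D\to Z$ factors, not necessarily uniquely.
\item[(2)] A weak colimit $D\to W$ is \emph{$\mathcal G$-privileged} if the canonical map
$\operatorname{colim}_{\alpha}\mathcal K(S,D(\alpha))\to\mathcal K(S,W)$
is a bijection for every $S\in\mathcal G$.
\item[(3)] For an ordinal $\beta$, the set $\mathcal G$ is \emph{$\beta$-bounded} if every diagram $\beta\to\mathcal K$ has a $\mathcal G$-privileged weak colimit. It is \emph{bounded} if it is $\beta$-bounded for every sufficiently large regular cardinal $\beta$.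
\item[(4)] The set $\mathcal G$ \emph{jointly reflects isomorphisms} if a morphism $f:X\to Y$ is an isomorphism whenever $f_*:\mathcal K(S,X)\to\mathcal K(S,Y)$ is bijective for all $S\in\mathcal G$.
\end{enumerate}
\end{definition}

A weak colimit alone is badly determined: if $W$ is a weak colimit of a diagram in $\mathcal C$, so is $W\vee A$ for every $A$. Privilege repairs this. If $\mathcal G$ jointly reflects isomorphisms and $W,W'$ are $\mathcal G$-privileged weak colimits of $D$, then any map $W\to W'$ compatible with the two cocones (one exists) induces bijections on $\mathcal K(S,-)$ for $S\in\mathcal G$, and hence is an isomorphism. In $\mathcal C$ the set $\{S^n\mid n\ge1\}$ jointly reflects isomorphisms, by Whitehead's theorem. Is it bounded? The shortest interesting diagrams suggest so.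

\begin{example}\label{ex:telescope}
It is known that the spheres are $\omega$-bounded in $\mathcal C$; here is an argument. Given $D:\omega\to\mathcal C$, represent the objects by complexes $X_k$ and the maps $X_k\to X_{k+1}$ by pointed cellular maps $h_k$, and let $T$ be the reduced mapping telescope. The inclusions $X_k\to T$ form a cocone in $\mathcal C$. Any cocone $(z_k:X_k\to Y)$ in $\mathcal C$ satisfies $z_{k+1}h_k\simeq z_k$. Choosing representatives of the $z_k$ and one pointed homotopy for each $k$ defines a map $T\to Y$ that extends all the $z_k$, so $T$ is a weak colimit. By compactness every map from $S^n$ to $T$, and every homotopy of such maps, lands in a finite stage of the telescope, and that stage deformation retracts onto some $X_k$. So $\operatorname{colim}_k[S^n,X_k]\to[S^n,T]$ is bijective.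
\end{example}

For longer ordinals, if the diagram commutes strictly, its homotopy colimit can replace the telescope, and the compactness part of this example causes no trouble; the extension part is the problem. A cocone in $\mathcal C$ commutes up to homotopy, without any coherence between the homotopies. Over $\omega$ only the successor steps matter and there are no relations among them, so the homotopies can be chosen freely. Over $\omega_1$ there are relations, and one may fear that no choice satisfies them all. It is known that in the unpointed homotopy category the set $\{S^n\mid n\ge0\}$ is not $\kappa$-bounded for any ordinal $\kappa$ of uncountable cofinality. The conjecture that we prove, taken from \cite{AC}, is that $\{S^n\mid n\ge 1\}$ is not bounded in $\mathbf{Hot}_{*,c}$ either: for every cardinal $\lambda$ there are a regular cardinal $\beta\ge\lambda$ and a diagram $\beta\to\mathbf{Hot}_{*,c}$ without a weak colimit privileged with respect to the spheres.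

For an infinite cardinal $\lambda$, a poset is \emph{$\lambda^+$-directed} if each of its subsets of cardinality at most $\lambda$ has an upper bound. In particular such a poset is nonempty. We write $B\Gamma$ for the nerve of a group $\Gamma$, and $|B\Gamma|$ for its realization, a classifying space.

\begin{theorem}\label{thm:A}
Let $\lambda\ge\aleph_0$ and let $I$ be a $\lambda^+$-directed poset without greatest element. There is a strictly commuting $I$-diagram of groups $\Gamma_\alpha$ and surjections such that $D(\alpha)=|B\Gamma_\alpha|$, regarded as a diagram $I\to\mathcal C$, has no $\mathcal G$-privileged weak colimit for any set $\mathcal G$ of objects of $\mathcal C$ which jointly reflects isomorphisms and satisfies $|\pi_1(S)|\le\lambda$ for all $S\in\mathcal G$. The diagram depends only on $I$.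
\end{theorem}

The hypothesis that $I$ has no greatest element cannot be dropped: if $\infty$ is a greatest element, then $D(\infty)$ is a colimit of $D$, privileged for every $\mathcal G$.

\begin{corollary}\label{cor:conj}
If $\beta$ is an ordinal with $\operatorname{cf}\beta>\omega$, then $\{S^n\mid n\ge1\}$ is not $\beta$-bounded in $\mathbf{Hot}_{*,c}$. In particular this holds for every uncountable regular cardinal $\beta$, so the set of spheres is not bounded.
\end{corollary}
\begin{proof}
Such a $\beta$ is a limit ordinal, so it has no greatest element, and each of its countable subsets has an upper bound in $\beta$. Apply Theorem~\ref{thm:A} with $I=\beta$ and $\lambda=\aleph_0$; the spheres jointly reflect isomorphisms and the groups $\pi_1(S^n)$ are countable.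
\end{proof}

\begin{corollary}\label{cor:class}
For an ordinal $\beta$, the set $\{S^n\mid n\ge1\}$ is $\beta$-bounded in $\mathbf{Hot}_{*,c}$ if and only if $\beta$ is a successor or $\operatorname{cf}\beta=\omega$.
\end{corollary}
\begin{proof}
For $\beta=0$ the colimit of sets is empty while $[S^n,W]\ne\emptyset$, so boundedness fails. If $\beta=\gamma+1$, then $D(\gamma)$ is a privileged colimit of every $D:\beta\to\mathcal C$. If $\operatorname{cf}\beta=\omega$, restrict $D$ along a strictly increasing cofinal sequence $\omega\to\beta$. This changes neither the cocones nor the colimits of sets, so Example~\ref{ex:telescope} applies. The remaining ordinals are covered by Corollary~\ref{cor:conj}.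
\end{proof}

\begin{corollary}\label{cor:noset}
No set of objects of $\mathbf{Hot}_{*,c}$ both jointly reflects isomorphisms and is bounded.
\end{corollary}
\begin{proof}
Let $\mathcal G$ jointly reflect isomorphisms and put $\lambda=\max(\aleph_0,\sup_{S\in\mathcal G}|\pi_1(S)|)$. Every regular cardinal $\beta>\lambda$ is a $\lambda^+$-directed poset without greatest element. By Theorem~\ref{thm:A} with $I=\beta$, the set $\mathcal G$ is not $\beta$-bounded.
\end{proof}

Section~\ref{sec:shape} reduces Theorem~\ref{thm:A} to a topological statement (Proposition~\ref{prop:top}), proved in Section~\ref{sec:top}, and an algebraic one (Proposition~\ref{prop:alg}), proved in Sections~\ref{sec:systems} and~\ref{sec:modules}. Upper bounds of infinite subsets of $I$ are used in two places. Lemma~\ref{lem:hom} uses them to treat test objects with large fundamental groups; for the spheres, whose fundamental groups are finitely generated, directedness would suffice there. The place where long diagrams really differ from countable ones is Lemma~\ref{lem:noray}. It says that no compatible family of finite chains in a certain graph describes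 a route that eventually leaves every part of the graph.

\section{The shape of a counterexample}\label{sec:shape}

Nonexistence of a privileged weak colimit looks hard to test, since every object $W$ is a candidate. The next lemma reduces the test to one candidate.

\begin{lemma}\label{lem:recognition}
Let $\mathcal G$ jointly reflect isomorphisms in $\mathcal C$, and let $(v_\alpha:D(\alpha)\to V)$ be a cocone such that $\operatorname{colim}_\alpha[S,D(\alpha)]\to[S,V]$ is bijective for all $S\in\mathcal G$. If $D$ has a $\mathcal G$-privileged weak colimit, then $(v_\alpha)$ is itself a weak colimit of $D$.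
\end{lemma}
\begin{proof}
Let $(i_\alpha:D(\alpha)\to W)$ be a $\mathcal G$-privileged weak colimit and choose $w:W\to V$ with $wi_\alpha=v_\alpha$. For $S\in\mathcal G$, in
\[
\operatorname{colim}_\alpha[S,D(\alpha)]\longrightarrow[S,W]\xrightarrow{\ w_*\ }[S,V]
\]
the first map and the composite are bijective, hence so is $w_*$. Thus $w$ is an isomorphism that carries the cocone $(i_\alpha)$ to $(v_\alpha)$.
\end{proof}

So we need a diagram $D$, a cocone to some $V$ which the objects of $\mathcal G$ cannot distinguish from a colimit, and a cocone to some $Z$ that does not factor through $V$.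

We look for these among classifying spaces. Let $\pi$ be a group, let $M_\alpha$ be $\pi$-modules forming an $I$-diagram with $\operatorname{colim}_\alpha M_\alpha=0$, and let $\Gamma_\alpha=M_\alpha\rtimes\pi$. Then $\operatorname{colim}_\alpha\Gamma_\alpha=\pi$, and $V=|B\pi|$ is the natural candidate. Let $N$ be a $\pi$-module and let $Z$ be a space over $|B\pi|$ that classifies $H^2$ with coefficients twisted by $N$. A cocone to $Z$ that lies over the cocone to $|B\pi|$ is then a family of classes $x_\alpha\in H^2(\Gamma_\alpha;N)$ compatible under the transition maps. Since $\Gamma_\alpha\to\pi$ is split by the inclusion $j_\alpha:\pi\to\Gamma_\alpha$, a class that restricts to $0$ along $j_\alpha$ comes from $H^2(\pi;N)$ only if it is $0$. So we want nonzero, compatible classes $x_\alpha$ with $j_\alpha^*x_\alpha=0$. A non-split extension of $M_\alpha$ by $N$ will provide such a class, and maps between these extensions will make the classes compatible. These requirements lead to the following definition.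

\begin{definition}\label{def:loose}
Let $I$ be a nonempty directed poset. A \emph{loose family of extensions} over $I$ consists of a group $\pi$, a $\pi$-module $N$, and the following data.
\begin{enumerate}
\item[(1)] A functor $\alpha\mapsto M_\alpha$ from $I$ to $\pi$-modules, with surjective transition maps $\mu_{\alpha\alpha'}:M_\alpha\to M_{\alpha'}$ for $\alpha\le\alpha'$, such that $\operatorname{colim}_\alpha M_\alpha=0$.
\item[(2)] For each $\alpha$, a short exact sequence $0\to N\to \hat E_\alpha\to M_\alpha\to0$ of $\pi$-modules that does not split.
\item[(3)] For all $\alpha\le\alpha'$, a $\pi$-linear map $\Phi_{\alpha\alpha'}:\hat E_\alpha\to\hat E_{\alpha'}$ that is the identity on $N$ and covers $\mu_{\alpha\alpha'}$.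
\end{enumerate}
The maps $\Phi_{\alpha\alpha'}$ are \emph{not} required to be compatible under composition.
\end{definition}

\begin{proposition}\label{prop:top}
Let $\lambda\ge\aleph_0$, let $I$ be a $\lambda^+$-directed poset, and let a loose family of extensions over $I$ be given. Put $\Gamma_\alpha=M_\alpha\rtimes\pi$. Then the diagram $\alpha\mapsto|B\Gamma_\alpha|$ in $\mathcal C$ has no $\mathcal G$-privileged weak colimit for any set $\mathcal G$ that jointly reflects isomorphisms and satisfies $|\pi_1(S)|\le\lambda$ for all $S\in\mathcal G$.
\end{proposition}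

\begin{proposition}\label{prop:alg}
Let $I$ be a poset without greatest element in which every countable subset has an upper bound. Then there is a loose family of extensions over $I$, given by a construction that depends only on $I$.
\end{proposition}

Theorem~\ref{thm:A} follows at once: a $\lambda^+$-directed poset with $\lambda\ge\aleph_0$ and without greatest element satisfies the hypothesis of Proposition~\ref{prop:alg}, and the maps $\Gamma_\alpha\to\Gamma_{\alpha'}$ induced by $\mu_{\alpha\alpha'}$ are surjective and commute strictly.

\begin{remark}\label{rem:loose}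
The looseness in (3) is essential. If the $\Phi_{\alpha\alpha'}$ were functorial, then passing to the directed colimit, which is exact, would give an isomorphism $N\to\operatorname{colim}_\alpha\hat E_\alpha$, because $\operatorname{colim}_\alpha M_\alpha=0$. Its inverse composed with $\hat E_\alpha\to\operatorname{colim}_{\alpha}\hat E_{\alpha}$ would be a retraction of $N\to\hat E_\alpha$, so the extensions would split. In particular no loose family exists over $\omega$: replacing $\Phi_{mn}$ by the composite of the maps $\Phi_{k,k+1}$, $m\le k<n$, makes it functorial.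
\end{remark}

\section{From extensions to a cocone}\label{sec:top}

In this section we prove Proposition~\ref{prop:top}. Fix $\lambda$, $I$ and a loose family over $I$. Elements of $\Gamma_\alpha$ are pairs $(m,g)$ with $(m,g)(m',g')=(m+gm',gg')$. Let
\[
p_\alpha:\Gamma_\alpha\to\pi,\qquad j_\alpha:\pi\to\Gamma_\alpha,\ g\mapsto(0,g),\qquad \varphi_{\alpha\alpha'}:\Gamma_\alpha\to\Gamma_{\alpha'},\ (m,g)\mapsto(\mu_{\alpha\alpha'}(m),g),
\]
where $p_\alpha$ is the projection. Then $p_\alpha j_\alpha=\mathrm{id}$ and $p_{\alpha'}\varphi_{\alpha\alpha'}=p_\alpha$.

\subsection{Small groups do not see the modules $M_\alpha$}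

\begin{lemma}\label{lem:hom}
If $P$ is a group with $|P|\le\lambda$, then the map
$\operatorname{colim}_\alpha\operatorname{Hom}(P,\Gamma_\alpha)\to\operatorname{Hom}(P,\pi)$ induced by the $p_\alpha$ is bijective.
\end{lemma}
\begin{proof}
It is surjective because $p_\alpha j_\alpha=\mathrm{id}$. For injectivity, two elements of the colimit are represented by homomorphisms $h,h':P\to\Gamma_\alpha$ with the same $\alpha$, since $I$ is directed. Suppose $p_\alpha h=p_\alpha h'$, so that $h$ and $h'$ have the same second components. For $x\in P$ let $m,m'\in M_\alpha$ be the first components of $h(x)$ and $h'(x)$. Because $\operatorname{colim}_{\alpha}M_{\alpha}=0$ there is $\alpha_x\ge\alpha$ such that $m$ and $m'$ have the same image in $M_{\alpha_x}$. As $I$ is $\lambda^+$-directed, the set $\{\alpha_x\mid x\in P\}$ has an upper bound $\alpha^*$, and $\varphi_{\alpha\alpha^*}h=\varphi_{\alpha\alpha^*}h'$.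
\end{proof}

This is the only place where $\lambda^+$-directedness, rather than directedness, is used in this section.

\subsection{The cocycles}

Given a homomorphism $\theta:\Gamma\to\pi$, every $\pi$-module $A$ is a $\Gamma$-module through $\theta$. A function $b:\Gamma\to A$ has coboundary
\[
(db)(x,y)=x\,b(y)-b(xy)+b(x),
\]
and a \emph{normalized $2$-cocycle} is a function $c:\Gamma^2\to A$ with $c(1,y)=c(x,1)=0$ and
\begin{equation}\label{eq:cocycle}
x\,c(y,z)-c(xy,z)+c(x,yz)-c(x,y)=0 .
\end{equation}
If $b(1)=0$, then $db$ is a normalized $2$-cocycle. If $\psi:\Gamma'\to\Gamma$ is a homomorphism, then $(\psi^*c)(x,y)=c(\psi x,\psi y)$ is a normalized $2$-cocycle for $\theta\psi$.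

Now let $\Gamma_\alpha$ act on $N$ and $\hat E_\alpha$ through $p_\alpha$. For each $\alpha$ choose a map of sets $t_\alpha:M_\alpha\to\hat E_\alpha$ that lifts the identity of $M_\alpha$ and satisfies $t_\alpha(0)=0$. Define
\[
\tau_\alpha:\Gamma_\alpha\to\hat E_\alpha,\quad \tau_\alpha(m,g)=t_\alpha(m),\qquad\qquad c_\alpha=d\tau_\alpha .
\]
The image of $c_\alpha((m,g),(m',g'))$ in $M_\alpha$ is $gm'-(m+gm')+m=0$. So $c_\alpha$ is a normalized $2$-cocycle with values in $N$, although $\tau_\alpha$ itself is not $N$-valued.

\begin{lemma}\label{lem:classes}
\begin{enumerate}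
\item[(a)] For $\alpha\le\alpha'$ we have $c_\alpha=\varphi_{\alpha\alpha'}^*c_{\alpha'}+db$ for some $b:\Gamma_\alpha\to N$ with $b(1)=0$.
\item[(b)] $j_\alpha^*c_\alpha=0$.
\item[(c)] There is no $b:\Gamma_\alpha\to N$ with $c_\alpha=db$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) Put $b=\Phi_{\alpha\alpha'}\circ\tau_\alpha-\tau_{\alpha'}\circ\varphi_{\alpha\alpha'}$. It takes values in $N$ since $\Phi_{\alpha\alpha'}$ covers $\mu_{\alpha\alpha'}$, and $b(1)=0$. Since $\Phi_{\alpha\alpha'}$ is $\pi$-linear and $p_{\alpha'}\varphi_{\alpha\alpha'}=p_\alpha$, we have $db=\Phi_{\alpha\alpha'}\circ c_\alpha-\varphi_{\alpha\alpha'}^*c_{\alpha'}$. Here $\Phi_{\alpha\alpha'}\circ c_\alpha=c_\alpha$, because $\Phi_{\alpha\alpha'}$ is the identity on $N$.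

(b) We have $\tau_\alpha\circ j_\alpha=0$.

(c) Suppose $c_\alpha=db$ with $b$ valued in $N$. Then $s=\tau_\alpha-b:\Gamma_\alpha\to\hat E_\alpha$ satisfies $ds=0$, that is, $s(xy)=s(x)+x\,s(y)$, and $s(m,g)$ lies over $m$. Let $\sigma(m)=s(m,1)$. Since $(m,1)$ acts trivially on $\hat E_\alpha$, the map $\sigma$ is additive. Evaluate $s$ on the two factorizations $(0,g)(m,1)=(gm,g)=(gm,1)(0,g)$:
\[
s(0,g)+g\,\sigma(m)=s(gm,g)=\sigma(gm)+s(0,g).
\]
So $\sigma$ is a $\pi$-linear section of $\hat E_\alpha\to M_\alpha$. But the extension does not split.
\end{proof}

\subsection{The target space}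

We need a space $Z$ over $B\pi$ for which normalized $2$-cocycles become maps and coboundaries become pointed homotopies. Conversely, a homotopy from the map of a cocycle $c$ to the map of the zero cocycle must show that $c$ is a coboundary. We build $Z$ from cochains on simplices, together with a fibration $r:K\to Z$ such that lifts through $r$ are precisely the trivializations of a cocycle.

An $m$-simplex of the nerve $B\Gamma$ is a family $\gamma=(\gamma_{ij})_{0\le i\le j\le m}$ in $\Gamma$ with $\gamma_{ii}=1$ and $\gamma_{ij}\gamma_{jk}=\gamma_{ik}$; simplicial operators act by reindexing. For $g\in(B\pi)_m$ let $C^n(g)$ be the group of families $c=(c_{i_0\dots i_n})_{0\le i_0\le\dots\le i_n\le m}$ in $N$ such that $c_{i_0\dots i_n}=0$ whenever two consecutive indices coincide. Define $\delta:C^n(g)\to C^{n+1}(g)$ by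
\[
(\delta c)_{i_0\dots i_{n+1}}=g_{i_0i_1}c_{i_1\dots i_{n+1}}+\sum_{s=1}^{n+1}(-1)^s c_{i_0\dots\widehat{i_s}\dots i_{n+1}} .
\]
The twist by $g$ can be removed: the substitution $c'_{i_0\dots i_n}=g_{0i_0}c_{i_0\dots i_n}$ identifies $(C^*(g),\delta)$ with the ordinary normalized cochain complex $C^*(\Delta^m;N)$, since $g_{0i_0}g_{i_0i_1}=g_{0i_1}$. In particular $\delta$ is well defined and $\delta^2=0$. Let $K$ and $Z$ be the simplicial sets with
\[
K_m=\{(g,b)\mid g\in(B\pi)_m,\ b\in C^1(g)\},\qquad
Z_m=\{(g,c)\mid g\in(B\pi)_m,\ c\in C^2(g),\ \delta c=0\},
\]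
the operators acting by reindexing, with which $\delta$ is compatible, and let $r:K\to Z$, $r(g,b)=(g,\delta b)$. Explicitly, $(\delta b)_{ijk}=g_{ij}b_{jk}-b_{ik}+b_{ij}$, and $\delta c=0$ means
$g_{ij}c_{jkl}-c_{ikl}+c_{ijl}-c_{ijk}=0$ for all $i\le j\le k\le l$.
Since $Z$ has a single vertex, $|Z|$ is a pointed connected CW complex.

Let $\theta:\Gamma\to\pi$ be a homomorphism. For a normalized $2$-cocycle $c:\Gamma^2\to N$ let
\[
f_{\theta,c}:B\Gamma\to Z,\qquad \gamma\mapsto\bigl((\theta(\gamma_{ij})),\,(c(\gamma_{ij},\gamma_{jk}))\bigr).
\]
This is well defined by \eqref{eq:cocycle} with $x,y,z=\gamma_{ij},\gamma_{jk},\gamma_{kl}$, and for every homomorphism $\psi:\Gamma'\to\Gamma$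
\begin{equation}\label{eq:pullback}
f_{\theta,c}\circ B\psi=f_{\theta\psi,\,\psi^*c}.
\end{equation}
Similarly, the simplicial maps $F:B\Gamma\to K$ whose first component is $B\theta$ are exactly the maps $\gamma\mapsto((\theta(\gamma_{ij})),(b(\gamma_{ij})))$ with $b:\Gamma\to N$, $b(1)=0$. Indeed, the $(i,j)$ entry of the second component of $F(\gamma)$ is determined by the value of $F$ on the edge $\gamma_{ij}$. For this $F$ we have $rF=f_{\theta,db}$. Now any lift of $f_{\theta,c}$ through $r$ has first component $B\theta$, and $f_{\theta,db}=f_{\theta,c}$ only if $db=c$, as one sees on $2$-simplices. Consequently,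
\begin{equation}\label{eq:lift}
f_{\theta,c}\text{ lifts through } r:K\to Z\quad\Longleftrightarrow\quad c=db\ \text{ for some } b:\Gamma\to N\text{ with }b(1)=0 .
\end{equation}

Recall that a \emph{Kan fibration} is a simplicial map with the right lifting property against the horn inclusions $\Lambda^m_k\subset\Delta^m$, $m\ge1$, and that $Y$ is a \emph{Kan complex} if $Y\to\Delta^0$ is a Kan fibration.

\begin{lemma}\label{lem:kan}
The simplicial set $Z$ is a Kan complex, and $r:K\to Z$ is a Kan fibration.
\end{lemma}
\begin{proof}
Let $\Lambda=\Lambda^m_k$. The relative normalized cochain complex $C^*(\Delta^m,\Lambda;N)$ is acyclic: it consists of a copy of $N$ for each of the two nondegenerate simplices not in $\Lambda$, namely the $k$-th face and $\Delta^m$ itself, and the differential between the two copies is $(-1)^k$.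

Let $g\in(B\pi)_m$. A map $\Lambda\to Z$ over $g|_\Lambda$ is determined by the entries $c_{ijk}$ for the $2$-simplices $i\le j\le k$ of $\Lambda$, and these form a twisted $2$-cocycle on $\Lambda$. The substitution $c'_{ijk}=g_{0i}c_{ijk}$, in which $0$ is the initial vertex of $\Delta^m$, turns it into an ordinary normalized cocycle in $C^2(\Lambda;N)$, and every such cocycle arises. In the same way maps $\Lambda\to K$ over $g|_\Lambda$ correspond to cochains in $C^1(\Lambda;N)$, and $r$ corresponds to the ordinary coboundary. The same holds with $\Delta^m$ in place of $\Lambda$, compatibly with restriction.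

Consider a map $\Lambda\to Z$. Its image in $B\pi$ extends to a simplex $g\in(B\pi)_m$, since nerves of groups are Kan complexes. Let $z\in C^2(\Lambda;N)$ be the corresponding cocycle; we must extend it to a cocycle on $\Delta^m$. Let $\bar z\in C^2(\Delta^m;N)$ be any cochain that extends $z$. Then $\delta\bar z$ is a relative $3$-cocycle, so $\delta\bar z=\delta e$ with $e\in C^2(\Delta^m,\Lambda;N)$, and $\bar z-e$ is the required cocycle.

Consider next a simplex $(g,c)\in Z_m$ and a lift of its restriction to $\Lambda$ to a map $\Lambda\to K$. They correspond to a cocycle $z\in C^2(\Delta^m;N)$ and a cochain $y\in C^1(\Lambda;N)$ with $\delta y=z|_\Lambda$. Let $\bar y\in C^1(\Delta^m;N)$ extend $y$. Then $z-\delta\bar y$ is a relative $2$-cocycle, so $z-\delta\bar y=\delta e$ with $e\in C^1(\Delta^m,\Lambda;N)$. Now $\bar y+e$ extends $y$ and has coboundary $z$.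
\end{proof}

\begin{lemma}\label{lem:homotopy}
Let $\theta:\Gamma\to\pi$ be a homomorphism and $c:\Gamma^2\to N$ a normalized $2$-cocycle.
\begin{enumerate}
\item[(a)] If $b:\Gamma\to N$ satisfies $b(1)=0$, then $|f_{\theta,c}|$ and $|f_{\theta,c+db}|$ are pointed homotopic.
\item[(b)] If $|f_{\theta,c}|$ and $|f_{\theta,0}|$ are homotopic, even without preserving basepoints, then $c=db$ for some $b:\Gamma\to N$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) An $m$-simplex of $B\Gamma\times\Delta^1$ is a pair $(\gamma,\chi)$ with $\chi:[m]\to[1]$ monotone. Let $g=(\theta(\gamma_{ij}))$, and define $\tilde b\in C^1(g)$ by $\tilde b_{ij}=b(\gamma_{ij})$ if $\chi(i)=1$ and $\tilde b_{ij}=0$ if $\chi(i)=0$; then $\tilde b_{ii}=0$ because $b(1)=0$. The formula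
\[
H(\gamma,\chi)=\bigl(g,\ (c(\gamma_{ij},\gamma_{jk}))+\delta\tilde b\bigr)
\]
is compatible with reindexing and has values in $Z$ because $\delta^2=0$. So it defines a simplicial map $H:B\Gamma\times\Delta^1\to Z$. It equals $f_{\theta,c}$ where $\chi\equiv0$ and $f_{\theta,c+db}$ where $\chi\equiv1$. If all $\gamma_{ij}=1$, then $\tilde b=0$ and $c(1,1)=0$, so $H$ is constant on $*\times\Delta^1$. Its realization, with $|B\Gamma\times\Delta^1|=|B\Gamma|\times[0,1]$, is a pointed homotopy.

(b) First we make the homotopy simplicial. A homotopy $|B\Gamma\times\Delta^1|\to|Z|$ is adjoint to a simplicial homotopy between the composites of $f_{\theta,c}$ and $f_{\theta,0}$ with the unit $Z\to\operatorname{Sing}|Z|$. By Lemma~\ref{lem:kan} this unit is a weak equivalence between Kan complexes, hence a simplicial homotopy equivalence. Since $Z$ is a Kan complex, homotopy of maps into $Z$ is an equivalence relation. Composing with a homotopy inverse of the unit, we therefore obtain a simplicial homotopy $B\Gamma\times\Delta^1\to Z$ between $f_{\theta,c}$ and $f_{\theta,0}$. By \eqref{eq:lift} with $b=0$, the map $f_{\theta,0}$ lifts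 through $r$. Kan fibrations have the homotopy lifting property, so $f_{\theta,c}$ lifts as well. By \eqref{eq:lift}, $c$ is a coboundary.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:top}}

Let $D(\alpha)=|B\Gamma_\alpha|$ with transition maps $|B\varphi_{\alpha\alpha'}|$, and let $\mathcal G$ be as in the statement.

\emph{The first cocone.} The maps $|Bp_\alpha|:D(\alpha)\to|B\pi|$ form a cocone. For a pointed connected CW complex $S$ we have $[S,|B\Gamma|]\cong\operatorname{Hom}(\pi_1(S),\Gamma)$, naturally in $\Gamma$. So for $S\in\mathcal G$ the map $\operatorname{colim}_\alpha[S,D(\alpha)]\to[S,|B\pi|]$ is the map of Lemma~\ref{lem:hom} with $P=\pi_1(S)$, which is bijective. By Lemma~\ref{lem:recognition} it suffices to show that the cocone $(|Bp_\alpha|)$ is not a weak colimit.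

\emph{The second cocone.} Let $u_\alpha=|f_{p_\alpha,c_\alpha}|:D(\alpha)\to|Z|$. For $\alpha\le\alpha'$ and $\varphi=\varphi_{\alpha\alpha'}$, the identity \eqref{eq:pullback} and Lemmas~\ref{lem:classes}(a) and~\ref{lem:homotopy}(a) give, in $\mathcal C$,
\[
u_{\alpha'}\circ|B\varphi|=|f_{p_\alpha,\,\varphi^*c_{\alpha'}}|=|f_{p_\alpha,\,c_\alpha}|=u_\alpha .
\]
So $(u_\alpha)$ is a cocone.

\emph{The second does not factor through the first.} Suppose $t:|B\pi|\to|Z|$ satisfies $t\circ|Bp_\alpha|=u_\alpha$ in $\mathcal C$ for all $\alpha$, and fix one $\alpha$. Composing with $|Bj_\alpha|$ and using \eqref{eq:pullback} and Lemma~\ref{lem:classes}(b), we get $t=u_\alpha\circ|Bj_\alpha|=|f_{\mathrm{id},\,j_\alpha^*c_\alpha}|=|f_{\mathrm{id},0}|$. Hence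
\[
|f_{p_\alpha,c_\alpha}|=u_\alpha=t\circ|Bp_\alpha|=|f_{p_\alpha,0}|
\]
in $\mathcal C$. By Lemma~\ref{lem:homotopy}(b), $c_\alpha$ is the coboundary of a function $\Gamma_\alpha\to N$. This contradicts Lemma~\ref{lem:classes}(c). \qed

\section{Extensions of inverse systems}\label{sec:systems}

For the rest of the paper, $I$ is a poset without greatest element in which every countable subset has an upper bound. So $I$ is nonempty and directed, and for every $\mu\in I$ there is $\alpha\in I$ with $\alpha\not\le\mu$. Greek indices range over $I$. In this section we construct a version of a loose family in which $\pi$-modules are replaced by \emph{inverse systems}, that is, functors $X:I^{op}\to\mathbf{Ab}$, with transition maps $\rho_{\xi\eta}:X(\eta)\to X(\xi)$ for $\xi\le\eta$. Section~\ref{sec:modules} turns inverse systems into modules.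

\subsection{Routes to infinity}

View $I$ as a graph with an edge from $\xi$ to $\eta$, written $[\xi,\eta]$, whenever $\xi<\eta$. Let
\begin{itemize}
\item $C_0(\alpha)$ be the free abelian group on the vertices $[\xi]$ with $\xi\ge\alpha$;
\item $C_1(\alpha)$ be the free abelian group on the edges $[\xi,\eta]$ with $\alpha\le\xi<\eta$;
\item $L$ be the free abelian group on all edges,
\end{itemize}
with $\partial[\xi,\eta]=[\eta]-[\xi]$ and $\varepsilon:C_0(\alpha)\to\mathbb Z$, $\varepsilon[\xi]=1$. Put
\[
E(\alpha)=\bigl(L\oplus C_0(\alpha)\bigr)\big/\{(c,\partial c)\mid c\in C_1(\alpha)\},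
\]
and write $\langle l,x\rangle$ for the class of $(l,x)$. Thus
\begin{equation}\label{eq:rel}
\langle l+c,x\rangle=\langle l,x-\partial c\rangle\quad\text{for }c\in C_1(\alpha).
\end{equation}
For instance, $\langle[\xi,\eta],[\eta]\rangle=\langle0,[\xi]\rangle$ in $E(\alpha)$ if $\alpha\le\xi<\eta$. We read $\langle l,x\rangle$ as ``having walked along $l$, we stand at $x$'', and \eqref{eq:rel} says that in $E(\alpha)$ steps taken beyond $\alpha$ can be undone. Since $C_i(\eta)\subset C_i(\xi)$ for $\xi\le\eta$, the groups $E(\alpha)$ form an inverse system, with $\rho_{\xi\eta}\langle l,x\rangle=\langle l,x\rangle$. The map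
\[
\bar\varepsilon:E\to\mathbb Z,\qquad\bar\varepsilon\langle l,x\rangle=\varepsilon(x),
\]
to the constant system is well defined, because $\varepsilon\partial=0$, and surjective. Let $B=\ker\bar\varepsilon$. The maps $\iota:L\to B(\alpha)$, $\iota(l)=\langle l,0\rangle$, are compatible with the transition maps.

A section of $\bar\varepsilon$ is a compatible family $s_\alpha\in E(\alpha)$ with $\bar\varepsilon(s_\alpha)=1$, which one may picture as a route of weight one that eventually leaves every part of the graph. For comparison, replace $I$ by $\omega$ for a moment. Then such a route exists, namely $0\to1\to2\to\cdots$: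
\[
s_n=\bigl\langle[0,1]+[1,2]+\dots+[n-1,n],\,[n]\bigr\rangle .
\]
By \eqref{eq:rel} the last step of $s_{n+1}$ can be undone in $E(n)$, so $s_{n+1}$ maps to $s_n$. The first components converge to the infinite chain $\sum_k[k,k+1]$, and this causes no problem over $\omega$, as no single $s_n$ needs to record more than $n$ steps. Over $\omega_1$ this route cannot be continued: $s_\omega$ would have to record all steps $[k,k+1]$, but chains are finite. A route with only finitely many steps, on the other hand, stops somewhere and is not unbounded. This is the idea of the next lemma.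

\begin{lemma}\label{lem:noray}
There is no family $s_\alpha\in E(\alpha)$, $\alpha\in I$, with $\rho_{\xi\eta}s_\eta=s_\xi$ for all $\xi\le\eta$ and $\bar\varepsilon(s_\alpha)=1$ for all $\alpha$.
\end{lemma}
\begin{proof}
Suppose there is such a family, and write $s_\alpha=\langle l_\alpha,x_\alpha\rangle$.

\emph{The limit chain.} The map $E(\alpha)\to L/C_1(\alpha)$, $\langle l,x\rangle\mapsto l$, is well defined and compatible with transition maps. So
\begin{equation}\label{eq:cong}
l_\eta\equiv l_\xi \mod C_1(\xi)\qquad\text{for }\xi\le\eta .
\end{equation}
Let $p=[\mu,\nu]$ be an edge. It is a basis element of $C_1(\alpha)$ if and only if $\alpha\le\mu$. If $\alpha,\alpha'\not\le\mu$ and $\alpha''$ is an upper bound of $\alpha,\alpha'$, then by \eqref{eq:cong} both $l_\alpha$ and $l_{\alpha'}$ have the same coefficient at $p$ as $l_{\alpha''}$. So the coefficient of $l_\alpha$ at $p$ is the same for all $\alpha\not\le\mu$. Some such $\alpha$ exists; we call the common coefficient $f(p)$.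

\emph{It is finite.} If the support of $f$ were infinite, there would be distinct edges $p_n=[\mu_n,\nu_n]$, $n\in\mathbb N$, with $f(p_n)\ne0$. Choose $\alpha_n\not\le\mu_n$ and let $\alpha$ be an upper bound of all $\alpha_n$. Then $\alpha\not\le\mu_n$ for every $n$, so $l_\alpha$ has the nonzero coefficient $f(p_n)$ at every $p_n$, which is impossible for the finite chain $l_\alpha$. So $f\in L$.

\emph{A finite route does not leave the graph.} By definition of $f$ we have $l_\alpha-f\in C_1(\alpha)$ for all $\alpha$. By \eqref{eq:rel}, $s_\alpha=\langle f,y_\alpha\rangle$ with $y_\alpha=x_\alpha-\partial(l_\alpha-f)\in C_0(\alpha)$. For $\xi\le\eta$ we have $\langle f,y_\eta\rangle=\langle f,y_\xi\rangle$ in $E(\xi)$, that is, $(0,y_\eta-y_\xi)=(c,\partial c)$ for some $c\in C_1(\xi)$. Hence $c=0$ and $y_\eta=y_\xi$. Since $I$ is directed, all $y_\alpha$ equal one element $y\in\bigcap_\alpha C_0(\alpha)$. This intersection is zero, because for every $\xi$ there is $\alpha\not\le\xi$, and then $[\xi]$ is not in the basis of $C_0(\alpha)$. So $y=0$ and $\bar\varepsilon(s_\alpha)=0$, a contradiction.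
\end{proof}

Upper bounds of infinite countable subsets are used only in the finiteness step; the rest of the proof uses that $I$ is directed and has no greatest element. The example over $\omega$ shows that these upper bounds cannot be dispensed with.

\subsection{Cutting off below $\alpha$}

By Lemma~\ref{lem:noray}, $0\to B\to E\to\mathbb Z\to0$ is a non-split extension of inverse systems. Next we need quotients $G_\alpha$ in place of $\mathbb Z$ whose colimit is zero, so we cut $\mathbb Z$ off below $\alpha$. Let
\[
G_\alpha(\xi)=\begin{cases}\mathbb Z&\text{if }\xi\not\le\alpha,\\0&\text{if }\xi\le\alpha.\end{cases}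
\]
This is a quotient of the constant system $\mathbb Z$: if $\xi\le\eta\le\alpha$ then $\xi\le\alpha$, so the copies of $\mathbb Z$ at the indices $\xi\le\alpha$ form a subsystem. For $\alpha\le\alpha'$ there is a canonical surjection $G_\alpha\to G_{\alpha'}$, and $\operatorname{colim}_\alpha G_\alpha(\xi)=0$ for each $\xi$, since $G_\alpha(\xi)=0$ once $\alpha\ge\xi$.

To obtain an extension of $G_\alpha$ by $B$ from $E$, we divide out a section of $\bar\varepsilon$ over the indices $\xi\le\alpha$, and the vertex $[\alpha]$ provides one. Let $T_\alpha\subset E$ be the subsystem with $T_\alpha(\xi)=\mathbb Z\langle0,[\alpha]\rangle$ for $\xi\le\alpha$ and $T_\alpha(\xi)=0$ otherwise, and put $E_\alpha=E/T_\alpha$. For $\xi\le\alpha$ the map $\bar\varepsilon$ sends $T_\alpha(\xi)$ isomorphically onto $\mathbb Z$. Hence $B\cap T_\alpha=0$, and there is an exact sequence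
\begin{equation}\label{eq:ext}
0\to B\to E_\alpha\to G_\alpha\to0 .
\end{equation}

If we pass from $\alpha$ to $\alpha'>\alpha$, the section $[\alpha]$ is replaced by $[\alpha']$. In $E(\xi)$ with $\xi\le\alpha$, the two differ by
$\langle0,\partial[\alpha,\alpha']\rangle=-\iota([\alpha,\alpha'])$. The right-hand side makes sense in $B(\xi)$ for \emph{all} $\xi$. This is why all of $L$, and not only $C_1(\alpha)$, was put into $E(\alpha)$: it lets us correct for the change of section globally.

\begin{lemma}\label{lem:systems}
\begin{enumerate}
\item[(a)] For $\alpha\le\alpha'$ there is a morphism of inverse systems $E_\alpha\to E_{\alpha'}$ that is the identity on $B$ and covers $G_\alpha\to G_{\alpha'}$.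
\item[(b)] The sequence \eqref{eq:ext} does not split.
\item[(c)] All groups $E_\alpha(\xi)$ are torsion-free.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) For $\alpha=\alpha'$ take the identity. For $\alpha<\alpha'$ consider the morphism
\[
\hat\Phi:E\to E,\qquad\hat\Phi(e)=e-\bar\varepsilon(e)\,\iota([\alpha,\alpha']).
\]
It is the identity on $B=\ker\bar\varepsilon$, and $\bar\varepsilon\hat\Phi=\bar\varepsilon$. For $\xi\le\alpha$ we have $[\alpha,\alpha']\in C_1(\xi)$, so by \eqref{eq:rel}, in $E(\xi)$,
\[
\hat\Phi\langle0,[\alpha]\rangle=\langle-[\alpha,\alpha'],[\alpha]\rangle=\langle0,[\alpha]+\partial[\alpha,\alpha']\rangle=\langle0,[\alpha']\rangle .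
\]
Thus $\hat\Phi(T_\alpha)\subset T_{\alpha'}$, and $\hat\Phi$ induces the required morphism.

(b) Suppose that \eqref{eq:ext} has a section. For $\xi\not\le\alpha$ we have $E_\alpha(\xi)=E(\xi)$ and $G_\alpha(\xi)=\mathbb Z$. Evaluating the section at $1\in G_\alpha(\xi)$ gives elements $s_\xi\in E(\xi)$ for $\xi\not\le\alpha$ that are compatible under the transition maps and satisfy $\bar\varepsilon(s_\xi)=1$. To extend the family to all $\xi$, take any $\mu_0\not\le\alpha$ and an upper bound $\eta$ of $\xi$ and $\mu_0$. Then $\eta\ge\xi$ and $\eta\not\le\alpha$, and for any $\eta$ with these two properties we set $s_\xi=\rho_{\xi\eta}s_\eta$. For two such $\eta,\eta'$, comparison with an upper bound $\eta''$ of both (which again satisfies $\eta''\not\le\alpha$) shows that $s_\xi$ does not depend on the choice. For $\zeta\le\xi$, any $\eta$ that is admissible for $\xi$ is admissible for $\zeta$, so $\rho_{\zeta\xi}s_\xi=s_\zeta$. The family $(s_\xi)$ contradicts Lemma~\ref{lem:noray}.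

(c) The map $E(\xi)\to L/C_1(\xi)$, $\langle l,x\rangle\mapsto l$, is surjective. Its kernel consists of the elements $\langle c,x\rangle=\langle0,x-\partial c\rangle$ with $c\in C_1(\xi)$, so it is the image of $C_0(\xi)$ under $x\mapsto\langle0,x\rangle$, which is injective since $(0,x)=(c,\partial c)$ forces $x=0$. Thus $E_\alpha(\xi)$ is an extension of the free abelian group $L/C_1(\xi)$ by $C_0(\xi)$ if $\xi\not\le\alpha$, or by $C_0(\xi)/\mathbb Z[\alpha]$ if $\xi\le\alpha$, and both of these are free abelian too.
\end{proof}

\begin{remark}
Writing $\hat\Phi_{\alpha\alpha'}$ for the map $\hat\Phi$ in (a), we find for $\alpha<\alpha'<\alpha''$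
\[
\hat\Phi_{\alpha'\alpha''}\hat\Phi_{\alpha\alpha'}(e)-\hat\Phi_{\alpha\alpha''}(e)=-\bar\varepsilon(e)\,\iota\bigl([\alpha,\alpha']+[\alpha',\alpha'']-[\alpha,\alpha'']\bigr).
\]
This is nonzero in $E(\xi)$ when $\xi\not\le\alpha$ and $\bar\varepsilon(e)\ne0$, since no nonzero multiple of the chain in brackets is in $C_1(\xi)$. As it lies in $B(\xi)$, it stays nonzero in $E_{\alpha''}(\xi)$. This is the looseness that Remark~\ref{rem:loose} shows to be unavoidable.
\end{remark}

\section{From inverse systems to modules}\label{sec:modules}

It remains to encode inverse systems as modules over a group, without creating new splittings. The arrows $\rho_{\xi\eta}$ are not invertible, so group elements cannot act by them. They can act by $1+\rho_{\xi\eta}$. Sign changes then separate the summands, provided that there is no $2$-torsion; this is why we recorded Lemma~\ref{lem:systems}(c).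

Let $\pi$ be the free group on symbols $a_{\xi\eta}$ for $\xi<\eta$ and $b_\xi$ for $\xi\in I$. For an inverse system $X$ let
\[
X^\sharp=\bigoplus_{\xi\in I}X(\xi).
\]
Let $a_{\xi\eta}$ act by $x\mapsto x+\rho_{\xi\eta}(x)$ on $X(\eta)$ and as the identity on the other summands. Let $b_\xi$ act as $-1$ on $X(\xi)$ and as the identity on the other summands. The operator $\rho_{\xi\eta}$, extended by zero to the other summands, has square zero because $\xi\ne\eta$, so $a_{\xi\eta}$ acts invertibly; clearly so does $b_\xi$. As $\pi$ is free, this defines an action of $\pi$ on $X^\sharp$. A morphism $h:X\to Y$ induces the $\pi$-linear map $h^\sharp=\bigoplus_\xi h_\xi$. The functor $X\mapsto X^\sharp$ is faithful. It is exact and preserves colimits, since exactness and colimits of inverse systems are determined index by index, those of $\pi$-modules are determined on underlying abelian groups, and direct sums are exact and commute with colimits.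

\begin{lemma}\label{lem:full}
Let $X,Y$ be inverse systems such that all $Y(\xi)$ are torsion-free. Then every $\pi$-linear map $f:X^\sharp\to Y^\sharp$ has the form $h^\sharp$ for a morphism $h:X\to Y$ of inverse systems.
\end{lemma}
\begin{proof}
Let $x\in X(\xi)$. Then $b_\xi f(x)=f(b_\xi x)=-f(x)$. For $\eta\ne\xi$ the component $y_\eta$ of $f(x)$ in $Y(\eta)$ therefore satisfies $y_\eta=-y_\eta$, hence $y_\eta=0$. So $f$ restricts to maps $h_\xi:X(\xi)\to Y(\xi)$. For $x\in X(\eta)$ and $\xi<\eta$, comparing
\[
f(a_{\xi\eta}x)=h_\eta(x)+h_\xi(\rho_{\xi\eta}x)\qquad\text{and}\qquad a_{\xi\eta}f(x)=h_\eta(x)+\rho_{\xi\eta}h_\eta(x)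
\]
gives $h_\xi\rho_{\xi\eta}=\rho_{\xi\eta}h_\eta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:alg}]
Put $N=B^\sharp$, $M_\alpha=G_\alpha^\sharp$ and $\hat E_\alpha=E_\alpha^\sharp$. We check Definition~\ref{def:loose}.

(1) The maps $M_\alpha\to M_{\alpha'}$ induced by $G_\alpha\to G_{\alpha'}$ are functorial and surjective, and $\operatorname{colim}_\alpha M_\alpha=\bigoplus_\xi\operatorname{colim}_\alpha G_\alpha(\xi)=0$.

(2) Applying $(-)^\sharp$ to \eqref{eq:ext} gives an exact sequence $0\to N\to\hat E_\alpha\to M_\alpha\to0$. A $\pi$-linear section $M_\alpha\to\hat E_\alpha$ would be of the form $h^\sharp$ with $h:G_\alpha\to E_\alpha$, by Lemmas~\ref{lem:systems}(c) and~\ref{lem:full}. Since $(-)^\sharp$ is faithful, $h$ would be a section of \eqref{eq:ext}, contrary to Lemma~\ref{lem:systems}(b).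

(3) Apply $(-)^\sharp$ to the morphisms of Lemma~\ref{lem:systems}(a).

The construction depends only on $I$.
\end{proof}

With Proposition~\ref{prop:top} this completes the proof of Theorem~\ref{thm:A}, and hence of the conjecture, in ZFC.

\begin{thebibliography}{9}
\bibitem{AC} Kevin Arlin and J. Daniel Christensen, \emph{Detecting isomorphisms in the homotopy category}, arXiv:1910.04141 (2019).
\end{thebibliography}

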